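\title{Strong $q$-log-concavity for permutations with prescribed restricted inversions}

\begin{abstract}
Fix a weakly increasing sequence $\mathbf{h}$ of positive integers with $\mathbf{h}(i)>i$, and prescribe which pairs of positions $(i,j)$ with $i<j\le\mathbf{h}(i)$ are inversions of a permutation. The length generating function of such permutations expands in $q$-binomial coefficients, with polynomial coefficients $b_k(S;q)$. We prove the conjecture, posed in a paper of Lee, Lesnevich and Precup, that the sequence $(b_k(S;q))_k$ is strongly $q$-log-concave, and we prove a multigraded strengthening for the joint distribution of several entries. Encoding a permutation by the relative ranks of its entries turns the length into a linear function and the prescribed inversions into inequalities on differences of two coordinates. A shifted lattice argument and the Marica--Sch\"onheim theorem finish the proof.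
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{Restricted inversions}
Throughout, $\mathbf{h}=(\mathbf{h}(1),\mathbf{h}(2),\ldots)$ is a weakly increasing sequence of positive integers with $\mathbf{h}(i)>i$ for all $i$. We call a pair $(i,j)$ \emph{visible} if $i<j\le\mathbf{h}(i)$. For a permutation $\pi=\pi_1\pi_2\cdots\pi_n\in S_n$, the length $\ell(\pi)$ is the number of pairs $i<j$ with $\pi_i>\pi_j$, and the set of \emph{$\mathbf{h}$-inversions} consists of the visible ones among them: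
\[
\operatorname{inv}_{\mathbf{h}}(\pi)=\{(i,j): i<j\le\min(\mathbf{h}(i),n),\ \pi_i>\pi_j\}.
\]
For a set $S$ of visible pairs let $I_{\mathbf{h}}(S;n)=\{\pi\in S_n:\operatorname{inv}_{\mathbf{h}}(\pi)=S\}$, and call $S$ \emph{$\mathbf{h}$-admissible} if $I_{\mathbf{h}}(S;n)\ne\varnothing$ for some $n$. If $\mathbf{h}(i)=i+1$ for all $i$, only adjacent positions are compared and $I_{\mathbf{h}}(S;n)$ is the set of permutations with a given descent set. If $\mathbf{h}(1)\ge n$, every pair is compared and $I_{\mathbf{h}}(S;n)$ has at most one element. A general $\mathbf{h}$ lies between these extremes.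

Let $S$ be nonempty and $\mathbf{h}$-admissible. Put
\[
m=\max\{i:(i,j)\in S\},\qquad N=\mathbf{h}(m),\qquad
b_k(S;q)=\sum_{\substack{\pi\in I_{\mathbf{h}}(S;N)\\ \pi_N=k}}q^{\ell(\pi)}\quad(k\in\mathbb{Z}).
\]
These finitely many polynomials determine the length generating function of $I_{\mathbf{h}}(S;n)$ for every $n\ge N$. This is known; we recall the argument because it explains the choice of $N$. We use the standard description of the $q$-binomial coefficient
\[
\binom{a}{b}_q=\prod_{r=1}^{b}\frac{1-q^{a-b+r}}{1-q^r}=\sum_{U}q^{\#\{(x,y):\,x\in U,\ y\notin U,\ x>y\}},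
\]
where $U$ runs over the $b$-element subsets of a totally ordered set with $a$ elements.

\begin{proposition}\label{prop:expansion}
Let $n\ge N$. Every $\pi\in I_{\mathbf{h}}(S;n)$ satisfies $N-m\le\pi_N\le N$, and
\[
\sum_{\pi\in I_{\mathbf{h}}(S;n)}q^{\ell(\pi)}=\sum_{k=N-m}^{N}b_k(S;q)\binom{n-k}{N-k}_q .
\]
\end{proposition}

\begin{proof}
Let $\pi\in I_{\mathbf{h}}(S;n)$ and $k=\pi_N$. For $i>m$ the pair $(i,i+1)$ is visible and not in $S$, so $\pi_{m+1}<\cdots<\pi_n$. Hence $\pi_N$ exceeds the $N-m-1$ entries $\pi_{m+1},\dots,\pi_{N-1}$, which gives $k\ge N-m$, and all values below $k$ occur in positions before $N$, which gives $k\le N$. Let $\sigma\in S_N$ have the same relative order as $\pi_1\cdots\pi_N$, and let $U$ be the set of values larger than $k$ among $\pi_1,\dots,\pi_N$. Then $\sigma_N=k$, the set $U$ is an $(N-k)$-element subset of $\{k+1,\dots,n\}$, and $\sigma\in I_{\mathbf{h}}(S;N)$ because every $(i,j)\in S$ has $j\le\mathbf{h}(i)\le\mathbf{h}(m)=N$.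

Conversely, such a pair $(\sigma,U)$ determines $\pi$: place the values $\{1,\dots,k\}\cup U$ in the first $N$ positions in the order of $\sigma$, and the remaining values after them in increasing order. This $\pi$ has $\pi_{m+1}<\cdots<\pi_n$. A visible pair $(i,j)$ with $j>N$ has $\mathbf{h}(i)>\mathbf{h}(m)$, hence $i>m$, so it is not an inversion, and $\pi\in I_{\mathbf{h}}(S;n)$. Finally, $\ell(\pi)-\ell(\sigma)$ counts the pairs $x>y$ with $x\in U$ and $y\in\{k+1,\dots,n\}\setminus U$. Summing over $U$ gives the $q$-binomial coefficient.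
\end{proof}

\subsection*{Strong $q$-log-concavity}
For Laurent polynomials $f,g$ in one or several variables, write $f\preceq g$ if $g-f$ has nonnegative coefficients. If $0\preceq f\preceq g$ and $0\preceq f'\preceq g'$, then $ff'\preceq gf'\preceq gg'$. The relation $\preceq$ is also preserved when both sides are multiplied by a monomial and when monomials are substituted for the variables.

A sequence $(f_k)_{k=a}^{b}$ of polynomials in $q$ with nonnegative integer coefficients is \emph{strongly $q$-log-concave} if $f_{k-1}f_{l+1}\preceq f_kf_l$ whenever $a+1\le k\le l\le b-1$. Setting $f_k=0$ outside $[a,b]$, this is equivalent to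
\begin{equation}\label{eq:lc}
f_{k-\alpha}\,f_{l+\alpha}\preceq f_k\,f_l\qquad\text{for all integers }k\le l\text{ and }\alpha\ge1 :
\end{equation}
the left side vanishes unless both of its indices lie in $[a,b]$, and then the indices can be moved inward one step at a time. For positive real numbers the inequalities with $k=l$ imply all the others, by multiplying them and canceling. For $\preceq$ one cannot cancel, as $(1+q)(1-q+q^2)=1+q^3$ shows, so the definition asks for all $k\le l$.

\begin{example}\label{ex:single}
Let $\mathbf{h}(i)=i+1$ and $S=\{(m,m+1)\}$, so that $N=m+1$. The elements of $I_{\mathbf{h}}(S;N)$ are the $\pi$ with $\pi_1<\cdots<\pi_m>\pi_{m+1}$. Such a $\pi$ is determined by $k=\pi_{m+1}\in\{1,\dots,m\}$ and has $N-k$ inversions. So $b_k=q^{N-k}$ for $1\le k\le m$, and $b_{k-\alpha}b_{l+\alpha}=b_kb_l\neq0$ whenever $1\le k-\alpha$ and $l+\alpha\le m$, which occurs as soon as $m\ge3$.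
\end{example}

In the descent case $\mathbf{h}(i)=i+1$ (graded descent polynomials), the sequence $(b_k(S;q))_{k=N-m}^{N}$ is known to be strongly $q$-log-concave, by Gaetz and Gao. One can see in this case where the property comes from. Fix a pattern of ascents and descents, and let $a_r$ be the length generating function of the permutations in $S_{n-1}$ that follow it and end in $r$. Appending a last entry $k$, and raising the earlier values $\ge k$ by one, adds $n-k$ inversions and creates an ascent exactly when $r<k$. So the new sequence is $q^{n-k}\sum_{r<k}a_r$ or $q^{n-k}\sum_{r\ge k}a_r$ for $1\le k\le n$. The factors $q^{n-k}$ do not affect \eqref{eq:lc}, and if $(a_r)$ satisfies \eqref{eq:lc}, then the partial sums $s_k=\sum_{r\le k}a_r$ satisfy, for $k\le l$,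
\[
s_ks_l-s_{k-1}s_{l+1}=a_ks_l-a_{l+1}s_{k-1}\succeq\sum_{r\le k-1}\bigl(a_k\,a_{r+l+1-k}-a_r\,a_{l+1}\bigr)\succeq0 .
\]
Tail sums are the same after reversing the indices. Even for $k=l$ this step uses \eqref{eq:lc} for indices far apart, so the strong form is the one that propagates.

For general $\mathbf{h}$ the last entry is compared with every $\pi_i$ such that $\mathbf{h}(i)\ge n$, and the distribution of a single entry no longer satisfies a recursion of this kind. The following conjecture is posed in \cite{LLP}: \emph{for every $\mathbf{h}$ and every nonempty $\mathbf{h}$-admissible $S$, the sequence $(b_k(S;q))_{k=N-m}^{N}$ is strongly $q$-log-concave.} We prove it.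

\begin{theorem}\label{thm:main}
Let $S$ be nonempty and $\mathbf{h}$-admissible, and let $b_k=b_k(S;q)$. For all integers $k\le l$ and $\alpha\ge1$,
\[
b_{k-\alpha}\,b_{l+\alpha}\preceq b_k\,b_l .
\]
In particular, $(b_k)_{k=N-m}^{N}$ is strongly $q$-log-concave. The sequence has no internal zeros: if $b_i\ne0$, $b_j\neq0$ and $i<r<j$, then $b_r\ne0$.
\end{theorem}

By Example~\ref{ex:single}, the inequalities cannot be strengthened by a constant factor greater than $1$.

The failure of the recursion suggests looking at all positions that see position $n$ at once, and the proof does give a statement about their joint distribution. It also refines the length. For $\pi\in S_n$ let $e_t(\pi)=\#\{i<t:\pi_i>\pi_t\}$, so that $\ell(\pi)=\sum_{t=1}^n e_t(\pi)$. For integer vectors, $\wedge$ and $\vee$ denote the coordinatewise minimum and maximum, and $\mathbf{1}=(1,\dots,1)$.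

\begin{theorem}\label{thm:multi}
Let $S$ be a set of visible pairs and $n\ge1$. Let $J$ be a nonempty subset of $\{j\le n:\mathbf{h}(j)\ge n\}$, a set that contains $n$. For $c\in\mathbb{Z}^J$ let
\[
F_c(q_1,\dots,q_n)=\sum_{\substack{\pi\in I_{\mathbf{h}}(S;n)\\ \pi_j=c_j\text{ for all } j\in J}}\ \prod_{t=1}^n q_t^{\,e_t(\pi)} .
\]
Then for all $c,c'\in\mathbb{Z}^J$ and all integers $\alpha\ge0$, coefficientwise in $\mathbb{Z}[q_1,\dots,q_n]$,
\[
F_c\,F_{c'}\ \preceq\ F_{(c+\alpha\mathbf{1})\wedge c'}\;F_{c\vee(c'-\alpha\mathbf{1})} .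
\]
\end{theorem}

\begin{corollary}\label{cor:position}
Let $S$ be a set of visible pairs, $n\ge1$, and $j\le n$ with $\mathbf{h}(j)\ge n$. Let $f_k$ be the sum of $q^{\ell(\pi)}$ over all $\pi\in I_{\mathbf{h}}(S;n)$ with $\pi_j=k$. Then $(f_k)_{k=1}^n$ is strongly $q$-log-concave.
\end{corollary}

Section~\ref{sec:ranks} introduces the coordinates and carries out the argument on five permutations. Section~\ref{sec:difference} describes $I_{\mathbf{h}}(S;n)$ in these coordinates, Section~\ref{sec:daykin} proves the counting inequality that is needed, and Section~\ref{sec:proof} combines them. Section~\ref{sec:hyp} shows what fails without the hypotheses.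

\section{Relative ranks and a first example}\label{sec:ranks}

An inequality between products such as $F_cF_{c'}$ invites an exchange argument: from a pair of objects $x,x'$ form $x\wedge x'$ and $x\vee x'$, which have the same coordinate sum $x+x'$. Applied to the vectors $(\pi_1,\dots,\pi_n)$ this fails twice. The minimum of two permutations need not be a permutation ($12\wedge21=11$), and $\ell$ is not a linear function of the entries. Both defects disappear in the following coordinates. For $\pi\in S_n$ and $1\le i\le t\le n$ let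
\[
v_i(t)=\#\{s\le t:\pi_s\le\pi_i\},\qquad p_t=v_t(t).
\]
Thus $v_i(t)$ is the rank of $\pi_i$ among the first $t$ entries, $p_t$ is the rank of $\pi_t$ at the moment it appears, and $v_i(n)=\pi_i$.

\begin{lemma}\label{lem:ranks}
The map $\pi\mapsto p=(p_1,\dots,p_n)$ is a bijection from $S_n$ onto the box $P_n=\{p\in\mathbb{Z}^n:1\le p_t\le t\text{ for all }t\}$, and $e_t(\pi)=t-p_t$. Moreover, for $i<t\le n$:
\begin{enumerate}
\item[(a)] $\pi_i>\pi_t$ if and only if $p_t\le v_i(t-1)$;
\item[(b)] $v_i(t)=p_i+\#\{s:i<s\le t,\ \pi_s<\pi_i\}$.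
\end{enumerate}
\end{lemma}

\begin{proof}
Of the $t$ indices $s\le t$, exactly $e_t(\pi)$ have $\pi_s>\pi_t$, so $p_t=t-e_t(\pi)$ and $p\in P_n$. The permutation $\pi$ is determined by $\pi_n=p_n$ and by the permutation in $S_{n-1}$ with the relative order of $\pi_1\cdots\pi_{n-1}$, whose rank vector is $(p_1,\dots,p_{n-1})$. By induction the map is injective, and it is bijective because $\#P_n=n!$.

For (a), compare $X=\{s\le t-1:\pi_s<\pi_t\}$, of size $p_t-1$, with $Y=\{s\le t-1:\pi_s\le\pi_i\}$, of size $v_i(t-1)$. If $\pi_i<\pi_t$, then $Y\subseteq X$, so $p_t\ge v_i(t-1)+1$. If $\pi_i>\pi_t$, then $X\subseteq Y\setminus\{i\}$ and $i\in Y$, so $p_t\le v_i(t-1)$. For (b), split the indices $s\le t$ with $\pi_s\le\pi_i$ into those with $s\le i$, of which there are $p_i$, and those with $s>i$.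
\end{proof}

\begin{example}\label{ex:alt}
Let $\mathbf{h}(i)=i+1$, $S=\{(1,2),(3,4)\}$ and $n=N=4$, so that $\pi_1>\pi_2<\pi_3>\pi_4$. Since $v_{t-1}(t-1)=p_{t-1}$, part (a) says that $\pi_{t-1}>\pi_t$ if and only if $p_t\le p_{t-1}$. The conditions become $p_2\le p_1$, $p_3\ge p_2+1$, $p_4\le p_3$, and they cut out a set $D\subseteq P_4$ of five points:
\[
\begin{array}{c|ccccc}
\pi&4231&3241&4132&3142&2143\\ \hline
p&(1,1,2,1)&(1,1,3,1)&(1,1,2,2)&(1,1,3,2)&(1,1,3,3)\\
\prod_t q_t^{\,t-p_t}&q_2q_3q_4^3&q_2q_4^3&q_2q_3q_4^2&q_2q_4^2&q_2q_4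
\end{array}
\]
Take $J=\{4\}$ and let $D_k$ be the set of points with $p_4=\pi_4=k$. We want $F_1F_3\preceq F_2^2$, that is, a way to turn pairs in $D_1\times D_3$ into pairs in $D_2\times D_2$ with the same sum $p+p'$.

The set $D$ is closed under $\wedge$ and $\vee$, but this alone gives nothing: the minimum of $p\in D_1$ and $p'\in D_3$ lies in $D_1$ again, and the maximum in $D_3$. The remedy is to add $\mathbf{1}$ to $p$ first. The three inequalities involve only differences of coordinates, so they survive the shift; the point leaves the box, but taking the minimum with $p'$ brings it back. With $p'=(1,1,3,3)$: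
\[
\begin{array}{c|c|c|c}
p&p+\mathbf{1}&(p+\mathbf{1})\wedge p'&\bigl((p+\mathbf{1})\vee p'\bigr)-\mathbf{1}\\ \hline
(1,1,2,1)&(2,2,3,2)&(1,1,3,2)&(1,1,2,2)\\
(1,1,3,1)&(2,2,4,2)&(1,1,3,2)&(1,1,3,2)
\end{array}
\]
The two pairs obtained are distinct elements of $D_2\times D_2$ with the same sums as before, which proves $F_1F_3\preceq F_2^2$. Indeed $F_2^2-F_1F_3=q_2^2q_4^4\bigl((1+q_3)^2-(1+q_3)\bigr)=q_2^2q_3q_4^4(1+q_3)$.
\end{example}

Two things remain for the general case: to show that $I_{\mathbf{h}}(S;n)$ is described by difference inequalities for every $\mathbf{h}$, and to handle the fact that the exchange of pairs is not always injective.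

\section{Difference inequalities and the shifted lattice property}\label{sec:difference}

For $t>i+1$, the comparison of $\pi_i$ with $\pi_t$ in Lemma~\ref{lem:ranks}(a) involves $v_i(t-1)$, which depends on how $\pi_i$ compares with all the entries between positions $i$ and $t$. In general this is a complicated function of $p$. But if $(i,t)$ is visible, then so is $(i,s)$ for every $i<s<t$, and these comparisons are prescribed by $S$. For instance, if $\mathbf{h}(1)\ge3$ and $(1,2)\in S$, then $\pi_1$ has rank $p_1+1$ among the first two entries, and $\pi_1>\pi_3$ means $p_3-p_1\le1$. The correction term is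
\[
d_i(t)=\#\{s:i<s\le t,\ (i,s)\in S\}\qquad(t\ge i),
\]
which depends only on $S$.

Fix $n$ and a set $S$ of visible pairs $(i,j)$ that all have $j\le n$. Let $D$ be the set of $p\in P_n$ such that, for all visible pairs $(i,t)$ with $t\le n$,
\begin{equation}\label{eq:diff}
p_t-p_i\le d_i(t-1)\ \text{ if }(i,t)\in S,\qquad p_t-p_i\ge d_i(t-1)+1\ \text{ if }(i,t)\notin S .
\end{equation}

\begin{lemma}\label{lem:encoding}
The map $\pi\mapsto p$ restricts to a bijection $I_{\mathbf{h}}(S;n)\to D$. If $\pi\in I_{\mathbf{h}}(S;n)$, $j\le n$ and $\mathbf{h}(j)\ge n$, then $\pi_j=p_j+d_j(n)$.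
\end{lemma}

\begin{proof}
Let $\pi\in S_n$ have rank vector $p$. For $2\le t\le n$ let $Q(t)$ be the statement that every visible pair $(i,t)$ satisfies $\pi_i>\pi_t\iff(i,t)\in S$, and let $R(t)$ be the statement that \eqref{eq:diff} holds for every visible pair $(i,t)$. Since all pairs of $S$ lie within the first $n$ positions, $\pi\in I_{\mathbf{h}}(S;n)$ if and only if $Q(2),\dots,Q(n)$ hold; and $p\in D$ if and only if $R(2),\dots,R(n)$ hold.

Suppose that $Q(s)$ holds for all $s<t$, and let $(i,t)$ be visible. For $i<s\le t-1$ the pair $(i,s)$ is visible, so $Q(s)$ gives $\pi_s<\pi_i\iff(i,s)\in S$. Hence $v_i(t-1)=p_i+d_i(t-1)$, by Lemma~\ref{lem:ranks}(b) if $i<t-1$ and by definition if $i=t-1$. Lemma~\ref{lem:ranks}(a) now reads $\pi_i>\pi_t\iff p_t-p_i\le d_i(t-1)$. Therefore $Q(t)\iff R(t)$ under this assumption. If all $Q(t)$ hold, then all $R(t)$ hold; if all $R(t)$ hold, then $Q(2),Q(3),\dots$ follow one after the other. With the bijection of Lemma~\ref{lem:ranks}, this proves the first claim.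

If $\mathbf{h}(j)\ge n$, then every pair $(j,s)$ with $j<s\le n$ is visible, so $\pi_s<\pi_j\iff(j,s)\in S$, and $\pi_j=v_j(n)=p_j+d_j(n)$.
\end{proof}

So $D$ is cut out by inequalities on differences of two coordinates, which are invariant under translation by $\mathbf{1}$, and by bounds on single coordinates, which are not. The next lemma shows that the bounds are restored by the lattice operations.

\begin{lemma}\label{lem:shift}
Let $p,p'\in D$ and let $\alpha\ge0$ be an integer. Then $(p+\alpha\mathbf{1})\wedge p'\in D$ and $\bigl((p+\alpha\mathbf{1})\vee p'\bigr)-\alpha\mathbf{1}\in D$.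
\end{lemma}

\begin{proof}
Each condition in \eqref{eq:diff} has the form $z_a-z_b\le C$. It is unchanged when a multiple of $\mathbf{1}$ is added to $z$. If $z$ and $z'$ satisfy it, then
\begin{align*}
\min(z_a,z'_a)&\le\min(z_b+C,z'_b+C)=\min(z_b,z'_b)+C,\\
\max(z_a,z'_a)&\le\max(z_b+C,z'_b+C)=\max(z_b,z'_b)+C,
\end{align*}
so $z\wedge z'$ and $z\vee z'$ satisfy it. With $z=p+\alpha\mathbf{1}$ and $z'=p'$, both vectors in the statement satisfy \eqref{eq:diff}. Their $t$-th coordinates are $\min(p_t+\alpha,p'_t)$ and $\max(p_t,p'_t-\alpha)$. The first is at most $p'_t\le t$, and at least $1$ because $p_t+\alpha\ge p_t\ge1$ and $p_t'\ge1$. The second is at least $p_t\ge1$, and at most $t$ because $p_t\le t$ and $p'_t-\alpha\le p'_t\le t$. So both vectors lie in $P_n$.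
\end{proof}

\section{A graded version of Daykin's inequality}\label{sec:daykin}

The map $(x,x')\mapsto(x\wedge x',x\vee x')$ preserves sums but loses information. In Example~\ref{ex:alt}, with no shift, the pairs $\bigl((1,1,2,1),(1,1,3,2)\bigr)$ and $\bigl((1,1,3,1),(1,1,2,2)\bigr)$ in $D_1\times D_2$ have the same minimum and the same maximum. A coefficientwise inequality needs as many target pairs with a given sum as there are source pairs. The pairs with given minimum $u$ and maximum $w$ are indexed by subsets of the coordinates where $u$ and $w$ differ, and the missing target pairs come from combining \emph{two} source pairs. What is needed is a lower bound for the number of differences of sets in a family. For a family $\mathcal{F}$ of sets let $\Delta\mathcal{F}=\{T\setminus T':T,T'\in\mathcal{F}\}$.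

\begin{theorem}[Marica--Sch\"onheim \cite{MS}]\label{thm:MS}
If $\mathcal{F}$ is a family of subsets of a finite set $E$, then $\#\Delta\mathcal{F}\ge\#\mathcal{F}$.
\end{theorem}

We include a proof so that the argument is complete.

\begin{proof}
Use induction on $\#E$. If $E=\varnothing$, then $\mathcal{F}$ is $\varnothing$ or $\{\varnothing\}$ and $\Delta\mathcal{F}=\mathcal{F}$. Otherwise fix $e\in E$. For a family $\mathcal{H}$ of subsets of $E$, let $\mathcal{H}^{\cup}$ (respectively $\mathcal{H}^{\cap}$) consist of the $T\subseteq E\setminus\{e\}$ such that at least one (respectively both) of $T$ and $T\cup\{e\}$ belong to $\mathcal{H}$. Then $\#\mathcal{H}=\#\mathcal{H}^{\cup}+\#\mathcal{H}^{\cap}$. If $T,T'\in\mathcal{F}^{\cup}$, choose members of $\mathcal{F}$ that agree with $T$ and $T'$ outside $e$; their difference agrees with $T\setminus T'$ outside $e$, so $\Delta(\mathcal{F}^{\cup})\subseteq(\Delta\mathcal{F})^{\cup}$. If $T,T'\in\mathcal{F}^{\cap}$, then $T\setminus T'$ and $(T\cup\{e\})\setminus T'=(T\setminus T')\cup\{e\}$ both lie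 in $\Delta\mathcal{F}$, so $\Delta(\mathcal{F}^{\cap})\subseteq(\Delta\mathcal{F})^{\cap}$. By induction,
\[
\#\Delta\mathcal{F}\ge\#\Delta(\mathcal{F}^{\cup})+\#\Delta(\mathcal{F}^{\cap})\ge\#\mathcal{F}^{\cup}+\#\mathcal{F}^{\cap}=\#\mathcal{F}.\qedhere
\]
\end{proof}

\begin{remark}
Theorem~\ref{thm:MS} also follows from the Ahlswede--Daykin four functions theorem, which gives $\#X\cdot\#Y\le\#(X\wedge Y)\cdot\#(X\vee Y)$ for families $X,Y$ of subsets of $E$, where $X\wedge Y$ and $X\vee Y$ are the families of pairwise intersections and unions. For $X=\mathcal{F}$ and $Y=\{E\setminus T:T\in\mathcal{F}\}$ we have $X\wedge Y=\Delta\mathcal{F}$, and $X\vee Y$ consists of the complements of the members of $\Delta\mathcal{F}$, so $(\#\mathcal{F})^2\le(\#\Delta\mathcal{F})^2$.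
\end{remark}

For finite sets $A,B\subseteq\mathbb{Z}^n$ let $A\wedge B=\{x\wedge x':x\in A,\ x'\in B\}$, define $A\vee B$ in the same way with $\vee$, and let
\[
y^A=\sum_{x\in A}y_1^{x_1}\cdots y_n^{x_n}.
\]
The next lemma refines the inequality $\#A\cdot\#B\le\#(A\wedge B)\cdot\#(A\vee B)$, which is its value at $y_1=\cdots=y_n=1$.

\begin{lemma}\label{lem:daykin}
For finite sets $A,B\subseteq\mathbb{Z}^n$ we have $y^A\,y^B\preceq y^{A\wedge B}\,y^{A\vee B}$.
\end{lemma}

\begin{proof}
The coefficient of $y_1^{a_1}\cdots y_n^{a_n}$ on the left counts the pairs $(x,x')\in A\times B$ with $x+x'=a$; on the right it counts the pairs in $(A\vee B)\times(A\wedge B)$ with sum $a$. Say that a pair $(x,x')$ has \emph{class} $(u,w)$ if $x\wedge x'=u$ and $x\vee x'=w$. The sum $x+x'=u+w$ depends only on the class. So it suffices to fix $u\le w$ and to show that $A\times B$ contains at most as many pairs of class $(u,w)$ as $(A\vee B)\times(A\wedge B)$ does.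

Let $E=\{t:u_t<w_t\}$. For $T\subseteq E$ let $z(T)$ be the vector that agrees with $w$ on $T$ and with $u$ off $T$. A pair has class $(u,w)$ exactly when $\{x_t,x'_t\}=\{u_t,w_t\}$ for every $t$, so the pairs of this class are $(z(T),z(E\setminus T))$, one for each $T\subseteq E$. Also $z(T)\vee z(T')=z(T\cup T')$ and $z(T)\wedge z(T')=z(T\cap T')$. We must show $\#\mathcal{F}\le\#\mathcal{G}$ for
\begin{align*}
\mathcal{F}&=\{T\subseteq E:z(T)\in A,\ z(E\setminus T)\in B\},\\
\mathcal{G}&=\{T\subseteq E:z(T)\in A\vee B,\ z(E\setminus T)\in A\wedge B\}.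
\end{align*}
Let $T_1,T_2\in\mathcal{F}$. Cross the two pairs, combining the $A$-member of each with the $B$-member of the other, and put $T=T_1\cup(E\setminus T_2)$. Its complement in $E$ is $T_2\cap(E\setminus T_1)=T_2\setminus T_1$. Then
\[
z(T)=z(T_1)\vee z(E\setminus T_2)\in A\vee B,\qquad z(E\setminus T)=z(T_2)\wedge z(E\setminus T_1)\in A\wedge B,
\]
so $T\in\mathcal{G}$. Thus $\mathcal{G}$ contains the complement of every member of $\Delta\mathcal{F}$, and $\#\mathcal{G}\ge\#\Delta\mathcal{F}\ge\#\mathcal{F}$ by Theorem~\ref{thm:MS}.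
\end{proof}

The choice $T_1=T_2$ gives $T=E$, the pair $(w,u)$ produced by the naive map. For the two colliding pairs above, with $A=D_1$ and $B=D_2$, we have $E=\{3,4\}$ and $\mathcal{F}=\Delta\mathcal{F}=\{\varnothing,\{3\}\}$, and the difference $\{3\}$ supplies the second target $T=\{4\}$, the pair $\bigl((1,1,2,2),(1,1,3,1)\bigr)$.

\section{Proofs of the theorems}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:multi}]
If $S$ contains a pair $(i,j)$ with $j>n$, then $I_{\mathbf{h}}(S;n)=\varnothing$ and both sides are $0$. So assume it does not, and let $D$ be as in Section~\ref{sec:difference}. For $c\in\mathbb{Z}^J$ let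
\[
D_c=\{p\in D:p_j+d_j(n)=c_j\text{ for all }j\in J\}.
\]
Every $j\in J$ has $\mathbf{h}(j)\ge n$, so by Lemma~\ref{lem:encoding} the set $D_c$ corresponds to the permutations counted by $F_c$. Since $e_t=t-p_t$,
\begin{equation}\label{eq:F}
F_c=\sum_{p\in D_c}\prod_t q_t^{\,t-p_t}=\Bigl(\prod_tq_t^{\,t}\Bigr)\;y^{D_c}\Big|_{y_t=q_t^{-1}} .
\end{equation}

Fix $c,c'$ and $\alpha\ge0$, and write $c^-=(c+\alpha\mathbf{1})\wedge c'$ and $c^+=c\vee(c'-\alpha\mathbf{1})$. Put $A=D_c+\alpha\mathbf{1}$ and $B=D_{c'}$. Let $x=p+\alpha\mathbf{1}\in A$ and $p'\in B$. By Lemma~\ref{lem:shift}, both $x\wedge p'$ and $(x\vee p')-\alpha\mathbf{1}$ lie in $D$. For $j\in J$ their $j$-th coordinates satisfy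
\begin{align*}
\min(p_j+\alpha,p'_j)+d_j(n)&=\min(c_j+\alpha,c'_j)=c^-_j,\\
\max(p_j,p'_j-\alpha)+d_j(n)&=\max(c_j,c'_j-\alpha)=c^+_j .
\end{align*}
Hence $A\wedge B\subseteq D_{c^-}$ and $A\vee B\subseteq D_{c^+}+\alpha\mathbf{1}$. Translating a set by $\alpha\mathbf{1}$ multiplies its generating function by $M=(y_1\cdots y_n)^{\alpha}$, and an inclusion $X\subseteq Y$ gives $y^X\preceq y^Y$. Lemma~\ref{lem:daykin} therefore yields
\[
M\,y^{D_c}\,y^{D_{c'}}=y^A\,y^B\preceq y^{A\wedge B}\,y^{A\vee B}\preceq M\,y^{D_{c^-}}\,y^{D_{c^+}} .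
\]
Multiply by the monomial $M^{-1}$, substitute $y_t=q_t^{-1}$, and multiply by $\prod_tq_t^{2t}$. By \eqref{eq:F} the result is $F_cF_{c'}\preceq F_{c^-}F_{c^+}$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:position}]
Take $J=\{j\}$ and set $q_1=\cdots=q_n=q$, so that $F_k$ becomes $f_k$. Given $k\le l$ and $\alpha\ge1$, apply Theorem~\ref{thm:multi} with $c=k-\alpha$ and $c'=l+\alpha$. Then $\min(c+\alpha,c')=\min(k,l+\alpha)=k$ and $\max(c,c'-\alpha)=\max(k-\alpha,l)=l$. This is \eqref{eq:lc} for the sequence $(f_k)_{k\in\mathbb{Z}}$.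
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $n=j=N$ we have $f_k=b_k$, and the preceding proof gives $b_{k-\alpha}b_{l+\alpha}\preceq b_kb_l$. The case $\alpha=1$ is strong $q$-log-concavity. Now let $b_i,b_j\ne0$ and $i<r<j$. The integer $r'=i+j-r$ also lies strictly between $i$ and $j$. With $k=\min(r,r')$, $l=\max(r,r')$ and $\alpha=k-i=j-l\ge1$, we get $b_ib_j\preceq b_kb_l=b_rb_{r'}$. Since $b_ib_j$ is nonzero with nonnegative coefficients, $b_rb_{r'}\ne0$.
\end{proof}

\section{Where the hypotheses are used}\label{sec:hyp}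

\emph{The sign of $\alpha$} enters only in the bounds $1\le p_t\le t$ at the end of Lemma~\ref{lem:shift}. It cannot be dropped: for $J=\{n\}$, $c=c'$ with $F_c\ne0$, and $\alpha=-n$, we have $\min(c+\alpha,c')\le0$, so the right side of Theorem~\ref{thm:multi} vanishes.

\emph{The condition $\mathbf{h}(j)\ge n$} makes $\pi_j$ equal to $p_j$ plus a constant, so that fixing $\pi_j$ is compatible with $\wedge$, $\vee$ and the shift. Without it Theorem~\ref{thm:multi} fails. Let $\mathbf{h}(i)=i+1$, $S=\{(1,2)\}$, $n=4$ and $J=\{1\}$. Then $I_{\mathbf{h}}(S;4)=\{2134,3124,4123\}$, with $F_2=q_2$, $F_3=q_2q_3$, $F_4=q_2q_3q_4$, and $F_2F_4=q_2^2q_3q_4\not\preceq q_2^2q_3^2=F_3^2$.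

\emph{The shape of the set of visible pairs} is used in Lemma~\ref{lem:encoding}, through the fact that the positions visible from $i$ form an interval starting at $i+1$. If in $S_3$ we impose only $\pi_1<\pi_3$, the solutions $123,132,213$ have rank vectors $(1,2,3),(1,2,2),(1,1,3)$. The minimum of the last two is $(1,1,2)$, the rank vector of $312$, so Lemma~\ref{lem:shift} fails already for $\alpha=0$.

\emph{The monotonicity of $\mathbf{h}$} is used in Proposition~\ref{prop:expansion}, where it confines $S$ to the first $N$ positions and makes the later comparisons automatic. It gives the polynomials $b_k(S;q)$ their meaning, but Sections~\ref{sec:ranks}--\ref{sec:proof} do not use it.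

\begin{thebibliography}{9}

\bibitem{LLP}
Jeongwon Lee, Nathan Lesnevich, Martha Precup, \emph{Restricted inversion polynomials}, arXiv:2511.05676 (2025).

\bibitem{MS}
Marica, Sch\"onheim, Canad. Math. Bull. 12 (1969).

\end{thebibliography}
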